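\title{The universal coefficient theorem is an $L_{\omega_1,\omega}$ property of nuclear $\mathrm{C}^*$-algebras}

\begin{abstract}
We construct a sentence $\sigma$ of infinitary continuous logic such that a separable unital nuclear $\mathrm{C}^*$-algebra $A$ satisfies the universal coefficient theorem (UCT) if and only if $\sigma^A=0$. No answer to the UCT problem is assumed. The proof replaces $A$ by a $KK$-equivalent unital Kirchberg algebra that depends continuously on a code for $A$, shows that for Kirchberg algebras the UCT is a $G_\delta$ condition on codes, and converts the $G_\delta$ condition into a sentence by a Baire category argument. The condition is sharp: among codes of nuclear algebras the UCT is relatively $F_\sigma$ if and only if every separable nuclear $\mathrm{C}^*$-algebra satisfies it.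
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
A separable $\mathrm{C}^*$-algebra $A$ \emph{satisfies the universal coefficient theorem} (UCT) of Rosenberg and Schochet if, for every separable $\mathrm{C}^*$-algebra $B$, the sequence
\[
0\to \operatorname{Ext}^1_{\mathbb{Z}}(K_*(A),K_{*+1}(B))\to KK_*(A,B)\to \operatorname{Hom}(K_*(A),K_*(B))\to 0
\]
is exact. The property says that the Kasparov groups $KK_*(A,B)$ are determined, up to an extension problem, by the $K$-groups of $A$ and $B$. For $A=\mathbb{C}$ the Ext term vanishes and the statement is the identification $KK_*(\mathbb{C},B)=K_*(B)$. Equivalently, $A$ satisfies the UCT if and only if it is $KK$-equivalent to a separable commutative $\mathrm{C}^*$-algebra, which need not be unital; here $KK$-equivalence means isomorphism in the category whose morphisms are the elements of $KK_0(A,B)$, composed by the Kasparov product. The \emph{UCT problem}, which is open, asks whether every separable nuclear $\mathrm{C}^*$-algebra satisfies the UCT.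

We view unital $\mathrm{C}^*$-algebras as metric structures in continuous first-order logic. The language has a sort for each operator-norm ball of radius $n\in\mathbb{N}$, and symbols for addition, multiplication, the adjoint, scalar multiplication, the constants $0$ and $1$, the norm, and the inclusion maps between the balls. Suppressing the inclusions, a term is a noncommutative $*$-polynomial $p(\bar x)$, and the basic formulas are the norms $\|p(\bar x)\|$. Finitary formulas are built from these by applying continuous functions $\mathbb{R}^s\to\mathbb{R}$ and the quantifiers $\sup_x$ and $\inf_x$, which range over one of the balls. The infinitary logic $L_{\omega_1,\omega}$ also allows countable suprema $\sup_n\varphi_n$ and infima $\inf_n\varphi_n$, provided that the formulas $\varphi_n$ share a finite set of free variables, are uniformly bounded, and admit a common modulus of uniform continuity. These three conditions guarantee that every formula is real-valued and uniformly continuous in every structure. A \emph{sentence} $\sigma$ is a formula without free variables; it has a value $\sigma^A\in\mathbb{R}$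 in each algebra $A$. A property $P$ is an \emph{$L_{\omega_1,\omega}$ property of nuclear $\mathrm{C}^*$-algebras} if there is an $L_{\omega_1,\omega}$-sentence $\sigma$ such that a separable unital nuclear $\mathrm{C}^*$-algebra $A$ has $P$ if and only if $\sigma^A=0$.

The following question comes from Goldbring's paper \cite{Gol}.

\medskip
\noindent\textbf{Question.} \emph{Is the UCT an $L_{\omega_1,\omega}$ property of nuclear $\mathrm{C}^*$-algebras?}
\medskip

The question is meant unconditionally. If the UCT problem has a positive answer, the constant sentence $0$ works; a proof that no sentence exists would therefore settle the UCT problem in the negative. Short of that, only the answer ``yes'' can be proved, and it has to be proved by a sentence that works whether or not a nuclear algebra without the UCT exists. No such sentence can be read off the definition. A sentence speaks of finite tuples of elements of $A$ and of norms of polynomials in them, while both forms of the UCT speak of objects outside $A$: all separable algebras $B$ in the first form, a commutative algebra and a $KK$-equivalence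 in the second. The reason to expect a positive answer is a theorem of Dadarlat (Theorem~\ref{thm:dad} below), by which a nuclear algebra satisfies the UCT as soon as its finite subsets are approximately contained in subalgebras that do. A statement of the form ``every finite tuple is close to a subalgebra of a given kind'' is within reach of a formula $\sup_{\bar x}\inf_{\bar y}$, provided that there are only countably many kinds and that the presence of such a subalgebra can be certified by finitely many approximate relations.

\subsection{Results}

\begin{theorem}\label{thm:main}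
There is an $L_{\omega_1,\omega}$-sentence $\sigma$ such that a separable unital nuclear $\mathrm{C}^*$-algebra $A$ satisfies the UCT if and only if $\sigma^A=0$. One can take $\sigma=\min(\sigma_0,\|1\|)$ with
\begin{equation}\label{eq:form}
\sigma_0=\sup_{m,n}\ \sup_{x_1,\dots,x_n}\ \inf_k\ \inf_{y_1,\dots ,y_{r}}\ \max\Big(\max_{i\le n}\|x_i-y_i\|,\ h_{m,k}\big(\|p_1(\bar y)\|,\dots,\|p_s(\bar y)\|\big)\Big),
\end{equation}
where the variables range over the unit ball, $h_{m,k}\colon\mathbb{R}^s\to[0,1]$ is continuous, the $p_j$ are noncommutative $*$-polynomials with coefficients in $\mathbb{Q}(i)$, and $r$, $s$ and the $p_j$ depend on $(m,n,k)$.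
\end{theorem}

So the answer to the question is yes. The theorem is deduced from a topological statement about a space that parametrizes separable unital algebras together with a choice of generators.

Write $A_{\le1}$ for the closed unit ball of $A$. Let $\mathcal{W}$ be the countable set of words in the letters $x_1,x_1^*,x_2,x_2^*,\dots$, the empty word being $1$, and let $\mathcal{P}$ be the unital $*$-algebra of $\mathbb{Q}(i)$-linear combinations of words. For a nonzero unital $\mathrm{C}^*$-algebra $A$ and a sequence $\bar a=(a_1,a_2,\dots)\in A_{\le1}^{\mathbb{N}}$, the \emph{code} of $\bar a$ is the function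
\[
c_A(\bar a)\in\mathbb{R}^{\mathcal{P}},\qquad c_A(\bar a)(p)=\|p(\bar a)\|.
\]
Let $X\subseteq\mathbb{R}^{\mathcal{P}}$ be the set of all codes, with the topology of pointwise convergence; it is metrizable because $\mathcal{P}$ is countable. If $c_A(\bar a)=c_B(\bar b)$, then $p(\bar a)\mapsto p(\bar b)$ is well defined and isometric, and it extends to an isomorphism $C^*(1,\bar a)\cong C^*(1,\bar b)$. Hence each $\gamma\in X$ determines, up to a unique isomorphism matching the generators, a nonzero separable unital $\mathrm{C}^*$-algebra $A_\gamma$ generated by $1$ and a sequence $a^\gamma=(a_1^\gamma,a_2^\gamma,\dots)$ of contractions with $\|p(a^\gamma)\|=\gamma(p)$ for all $p\in\mathcal{P}$. Two codes are close when finitely many polynomials have nearly the same norm. Put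
\[
N=\{\gamma\in X: A_\gamma\text{ is nuclear}\},\qquad N_{\mathrm{UCT}}=\{\gamma\in N: A_\gamma\text{ satisfies the UCT}\}.
\]

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] $N_{\mathrm{UCT}}$ is a relative $G_\delta$ in $N$.
\item[(b)] $N_{\mathrm{UCT}}$ is a relative $F_\sigma$ in $N$ if and only if every separable nuclear $\mathrm{C}^*$-algebra satisfies the UCT.
\end{enumerate}
\end{theorem}

Part (b) says that part (a) cannot be improved to ``open'', ``closed'' or ``both $G_\delta$ and $F_\sigma$'' unless the UCT problem has a positive answer.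

\subsection{Plan of the proof}
Section~\ref{sec:facts} collects the facts on Kirchberg algebras that we use, and Section~\ref{sec:model} treats by hand the Kirchberg algebras with trivial $K$-theory. The general proof has three independent parts. Section~\ref{sec:baire} turns any $G_\delta$ set of codes into a sentence of the form \eqref{eq:form}. Section~\ref{sec:kirchberg} finds a $G_\delta$ set $R\subseteq X$ that detects the UCT on codes of Kirchberg algebras. Sections~\ref{sec:states} and~\ref{sec:replacement} construct a continuous map $\Theta\colon X\to X$ that sends the code of a nuclear algebra to the code of a $KK$-equivalent Kirchberg algebra. The set $\Theta^{-1}(R)$ proves Theorem~\ref{thm:sharp}(a) and then Theorem~\ref{thm:main} (Section~\ref{sec:proofs}). Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}(b).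

\section{Kirchberg algebras and the UCT}\label{sec:facts}

We use three standard permanence properties. First, the UCT is invariant under $KK$-equivalence, by its second formulation. Second, stably isomorphic separable algebras are $KK$-equivalent, and a corner $pAp$ of a separable algebra by a full projection $p$ (one that generates $A$ as a closed two-sided ideal) is stably isomorphic to $A$. Third, if $0\to I\to A\to A/I\to0$ is an extension of separable nuclear algebras and two of the three satisfy the UCT, then so does the third. Nuclearity passes to corners, unitizations and inductive limits, and nuclear algebras are exact.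

\begin{theorem}[Dadarlat \cite{Dad}]\label{thm:dad}
Let $A$ be separable and nuclear. Suppose that for every finite set $F\subset A$ and every $\varepsilon>0$ there is a $\mathrm{C}^*$-subalgebra $B\subseteq A$ satisfying the UCT with $\operatorname{dist}(a,B)<\varepsilon$ for all $a\in F$. Then $A$ satisfies the UCT.
\end{theorem}

The subalgebras $B$ to which we apply this theorem are always nuclear.

Projections $p,q$ are \emph{equivalent}, $p\sim q$, if $p=v^*v$ and $q=vv^*$ for some $v$, and $p$ is \emph{infinite} if $p\sim q$ for some $q\le p$, $q\ne p$. A simple $\mathrm{C}^*$-algebra is \emph{purely infinite} if each of its nonzero hereditary subalgebras contains an infinite projection. A nonzero unital algebra $D\neq\mathbb{C}$ is simple and purely infinite if and only if for every $a\ne0$ there are $x,y\in D$ with $xay=1$. A \emph{Kirchberg algebra} is a nonzero simple, separable, nuclear, purely infinite $\mathrm{C}^*$-algebra. For a unital algebra $C$ we call $(K_0(C),[1],K_1(C))$ its \emph{invariant}; a homomorphism of invariants is a pair of group homomorphisms, the first of which preserves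 the distinguished element.

The Cuntz algebra $\mathcal{O}_2$ is the universal unital $\mathrm{C}^*$-algebra generated by isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$. It is a unital Kirchberg algebra, it satisfies the UCT, and $K_*(\mathcal{O}_2)=0$. Since it is simple, any two isometries with this relation in a nonzero unital algebra generate a copy of $\mathcal{O}_2$.

\begin{theorem}[Kirchberg--Phillips, Elliott--R{\o}rdam; see \cite{Ror}]\label{thm:kp}
\begin{enumerate}
\item[(i)] Every triple $(G_0,g,G_1)$ with $G_0,G_1$ countable abelian groups and $g\in G_0$ is the invariant of a unital Kirchberg algebra satisfying the UCT, and this algebra is unique up to isomorphism.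
\item[(ii)] Every homomorphism between the invariants of two such algebras is induced by a unital $*$-homomorphism.
\item[(iii)] Every unital separable exact $\mathrm{C}^*$-algebra embeds unitally in $\mathcal{O}_2$.
\end{enumerate}
\end{theorem}

\begin{lemma}\label{lem:limit}
The limit $L$ of an inductive sequence $C_1\to C_2\to\cdots$ of unital Kirchberg algebras with unital connecting maps is a unital Kirchberg algebra.
\end{lemma}

\begin{proof}
The connecting maps are injective because the $C_j$ are simple, so $L=\overline{\bigcup_jC_j}$ with a common unit. The algebra $L$ is separable and nuclear, and $L\ne\mathbb{C}$ because $C_1\neq\mathbb{C}$. It suffices to find, for $a\in L$ with $a\ge0$ and $\|a\|=1$, an element $x$ with $x^*ax$ invertible: applied to $d^*d/\|d\|^2$ this gives $\big((x^*d^*dx)^{-1}x^*d^*\big)\,d\,x=1$ for any $d\ne0$. Choose a self-adjoint $b\in C_j$ with $\|a-b\|<\frac14$. Then $\max\operatorname{sp}(b)>\frac34$, so $c=(b-\frac12)_+\neq0$, and there are $u,v\in C_j$ with $ucv=1$. From $1=v^*cu^*ucv\le\|u\|^2\|c\|\,v^*cv$ we see that $v^*cv$ is invertible, so $x=c^{1/2}v(v^*cv)^{-1/2}$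 is an isometry. Functional calculus gives $c^{1/2}bc^{1/2}\ge\frac12c$, hence $x^*bx\ge\frac12$ and $x^*ax\ge\frac14$.
\end{proof}

Two elementary tools produce most of the homomorphisms below. For a sequence of $\mathrm{C}^*$-algebras $B_n$, let $\prod_nB_n$ be the algebra of bounded sequences and $\bigoplus_nB_n$ the ideal of null sequences; the class $[(b_n)_n]$ in the quotient has norm $\limsup_n\|b_n\|$. Let $\mathcal{P}^0\subset\mathcal{P}$ be the set of polynomials without constant term.

\begin{lemma}\label{lem:extend}
Let $\bar c$ be a sequence that generates a $\mathrm{C}^*$-algebra $C$, and let $\bar\beta$ be a sequence in a $\mathrm{C}^*$-algebra $B$ with $\|q(\bar\beta)\|\le\|q(\bar c)\|$ for all $q\in\mathcal{P}^0$. Then there is a $*$-homomorphism $C\to B$ with $c_i\mapsto\beta_i$. If $B$ and $C$ are unital, $C=C^*(1,\bar c)$ and the inequality holds for all $q\in\mathcal{P}$, there is a unital such homomorphism.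
\end{lemma}

\begin{proof}
The inequality applied to differences shows that $q(\bar c)\mapsto q(\bar\beta)$ is well defined and contractive on a dense $\mathbb{Q}(i)$-$*$-subalgebra of $C$. Its continuous extension is additive, multiplicative and $*$-preserving, and it is $\mathbb{C}$-linear because $\mathbb{Q}(i)$ is dense in $\mathbb{C}$.
\end{proof}

\section{A model case: trivial $K$-theory}\label{sec:model}

Let $D$ be a unital Kirchberg algebra with $K_*(D)=0$. If $D$ satisfies the UCT, then $D\cong\mathcal{O}_2$ by Theorem~\ref{thm:kp}(i), and in particular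
\begin{equation}\label{eq:locO2}
\begin{array}{l}\text{for every finite $F\subset D$ and $\varepsilon>0$ there is a unital subalgebra}\\ \text{$B\cong\mathcal{O}_2$ of $D$ with $\operatorname{dist}(a,B)<\varepsilon$ for all $a\in F$.}\end{array}
\end{equation}
Conversely, \eqref{eq:locO2} implies the UCT by Theorem~\ref{thm:dad}. So for these $D$ the UCT is equivalent to a condition on elements of $D$. To express \eqref{eq:locO2} by a sentence we must cope with the fact that $\inf_{\bar y}$ is in general not attained: a vanishing infimum produces elements that satisfy the Cuntz relations only approximately. The relations are stable, and this can be seen directly. Let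
\[
\Delta(y_1,y_2)=\max\Big(\max_{i,j\le2}\|y_i^*y_j-\delta_{ij}1\|,\ \|y_1y_1^*+y_2y_2^*-1\|\Big).
\]

\begin{lemma}\label{lem:O2}
If $y_1,y_2$ are elements of a unital $\mathrm{C}^*$-algebra $D$ with $\Delta(\bar y)<\frac12$, there are isometries $s_1,s_2\in D$ with $s_1s_1^*+s_2s_2^*=1$ and $\|s_i-y_i\|\le2\Delta(\bar y)$.
\end{lemma}

\begin{proof}
Let $y$ be the row matrix $(y_1\ \,y_2)$. The entries of the $2\times2$ matrix $y^*y-1_2$ have norm at most $\Delta(\bar y)$, so $\|y^*y-1_2\|\le2\Delta(\bar y)<1$, and $\|yy^*-1\|<1$. Put $s=(s_1\ \,s_2)=y(y^*y)^{-1/2}$. Then $s^*s=1_2$, so $ss^*$ is a projection; it dominates the invertible element $\|y^*y\|^{-1}yy^*$, so $ss^*=1$. Finally $\|s-y\|=\|s(1_2-(y^*y)^{1/2})\|\le\|1_2-y^*y\|$, since $|1-\sqrt t|\le|1-t|$ for $t\ge0$.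
\end{proof}

For a tuple $\bar p=(p_1,\dots,p_n)$ of polynomials in two variables, let $\lambda_{\bar p}\ge1$ be a Lipschitz constant for all $p_i$ on pairs of contractions, in the maximum norm; for $p_i=\sum_wc_ww$ the number $\sum_w|c_w|\,\operatorname{length}(w)$ is such a constant. Let
\[
\tau=\sup_n\ \sup_{x_1,\dots,x_n}\ \inf_{\bar p}\ \inf_{y_1,y_2}\ \min\Big(1,\ \max\Big(\max_{i\le n}\|x_i-p_i(\bar y)\|,\ \lambda_{\bar p}\,\Delta(\bar y)\Big)\Big),
\]
where the variables range over the unit ball and $\bar p$ over the countably many $n$-tuples of elements of $\mathcal{P}$ in two variables. The formulas under $\inf_{\bar p}$ take values in $[0,1]$ and are $1$-Lipschitz in $\bar x$, so $\tau$ is an $L_{\omega_1,\omega}$-sentence.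

We claim that $\tau^D=0$ if and only if \eqref{eq:locO2} holds; by scaling, $F\subset D_{\le1}$ suffices. If \eqref{eq:locO2} holds, then for $\bar x\in D_{\le1}^n$ and $\eta>0$ there are exact Cuntz isometries $\bar s$ and polynomials $p_i$ with $\|x_i-p_i(\bar s)\|<\eta$; taking $\bar y=\bar s$ gives $\Delta(\bar y)=0$, so the double infimum is below $\eta$. Conversely, let $\tau^D=0$, $\bar x\in D_{\le1}^n$ and $0<\eta<\frac12$. There are $\bar p$ and $\bar y$ with $\|x_i-p_i(\bar y)\|<\eta$ and $\lambda_{\bar p}\Delta(\bar y)<\eta$. Lemma~\ref{lem:O2} gives $\bar s$ with $\|p_i(\bar s)-p_i(\bar y)\|\le2\lambda_{\bar p}\Delta(\bar y)<2\eta$, so each $x_i$ is within $3\eta$ of $C^*(s_1,s_2)\cong\mathcal{O}_2$. The weight $\lambda_{\bar p}$ matters: the tolerance in the relations has to be fixed after the polynomials that are to be controlled.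

Thus a unital Kirchberg algebra with trivial $K$-theory satisfies the UCT if and only if $\tau^D=0$. Two things are missing in general. For Kirchberg algebras with arbitrary $K$-theory, $\mathcal{O}_2$ must be replaced by a countable family of model algebras, and Lemma~\ref{lem:O2} by an abstract stability property. The second gap is more serious. A nuclear algebra such as $\mathbb{C}$ contains no Kirchberg algebra at all, so one has to pass from $A$ to a larger algebra, whose elements a formula evaluated in $A$ does not see. Codes solve this problem: norms in the larger algebra will be continuous functions of norms in $A$.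

\section{From $G_\delta$ sets of codes to sentences}\label{sec:baire}

For a nonzero separable unital algebra $A$, give $A_{\le1}^{\mathbb{N}}$ the product topology. It is completely metrizable, so Baire's theorem applies. A basic neighborhood is given by $b\in A_{\le1}^n$ and $\eta>0$, and consists of the sequences $\bar a$ with $\|a_i-b_i\|<\eta$ for $i\le n$. Let $\mathcal{D}_A$ be the set of sequences whose range is dense in $A_{\le1}$.

\begin{lemma}\label{lem:codes}
\begin{enumerate}
\item[(a)] For every finite set $W\subset\mathcal{W}$ the function $\nu(\gamma,z)=\big\|\sum_{w\in W}z_w\,w(a^\gamma)\big\|$ is continuous on $X\times\mathbb{C}^W$.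
\item[(b)] For every nonzero separable unital $A$, the map $c_A\colon A_{\le1}^{\mathbb{N}}\to X$ is continuous, $\mathcal{D}_A$ is a dense $G_\delta$, and $A_{c_A(\bar a)}\cong A$ for $\bar a\in\mathcal{D}_A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Words in contractions are contractions, so $|\nu(\gamma,z)-\nu(\gamma,z')|\le\sum_w|z_w-z'_w|$ for every $\gamma$. For $z'\in\mathbb{Q}(i)^W$ the function $\nu(\gamma,z')=\gamma(\sum_wz'_ww)$ is continuous in $\gamma$. Given $(\gamma_0,z_0)$, choose such a $z'$ close to $z_0$ and use
\[
|\nu(\gamma,z)-\nu(\gamma_0,z_0)|\le\sum_w|z_w-z'_w|+|\nu(\gamma,z')-\nu(\gamma_0,z')|+\sum_w|z'_w-z_{0,w}|.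
\]

(b) Each coordinate $\bar a\mapsto\|p(\bar a)\|$ is a continuous function of finitely many $a_i$. If $(d_j)_j$ is dense in $A_{\le1}$, then $\mathcal{D}_A$ is the intersection over $j,l$ of the sets $\{\bar a:\|a_i-d_j\|<1/l\text{ for some }i\}$. These are open, and they are dense because a basic neighborhood leaves all but finitely many coordinates free. A sequence in $\mathcal{D}_A$ generates $A$.
\end{proof}

A set of codes constrains infinite sequences, and only the generating sequences carry information about $A$; a formula has finitely many variables, and a finite tuple need not generate $A$. The way out is to express not that a particular sequence has its code in a given set, but that many sequences do. Membership in an open set of codes is decided by finitely many terms of the sequence, and density in $A_{\le1}^{\mathbb{N}}$ is a statement of the form ``every finite tuple can be perturbed and extended''.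

\begin{proposition}\label{prop:sentence}
Let $\mathcal{B}\subseteq X$ be a $G_\delta$ set. There is an $L_{\omega_1,\omega}$-sentence $\sigma_0$ of the form \eqref{eq:form} such that, for every nonzero separable unital $\mathrm{C}^*$-algebra $A$,
\[
\sigma_0^A=0\iff c_A^{-1}(\mathcal{B})\text{ is dense in }A_{\le1}^{\mathbb{N}}.
\]
\end{proposition}

\begin{proof}
Write $\mathcal{B}=\bigcap_mU_m$ with $U_m$ open in $X$, and fix $m$. Consider the countably many data $(p_1,\dots,p_s;t_1,\dots,t_s;\rho)$ with $p_j\in\mathcal{P}$, $t_j\in\mathbb{Q}$ and $\rho\in\mathbb{Q}_{>0}$ such that every $\gamma\in X$ with $\max_j|\gamma(p_j)-t_j|<2\rho$ lies in $U_m$. To such a datum attach the continuous function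
\[
h(u)=\min\Big(1,\max\Big(0,\ \rho^{-1}\max_{j\le s}|u_j-t_j|-1\Big)\Big),\qquad u\in\mathbb{R}^s,
\]
which vanishes exactly where $\max_j|u_j-t_j|\le\rho$ and is less than $1$ exactly where $\max_j|u_j-t_j|<2\rho$. Add the constant function $1$, so that the family is not empty, and list the family, with repetitions if necessary, as $(h_{m,k})_k$. Write $h_{m,k}[\gamma]=h_{m,k}(\gamma(p_1),\dots,\gamma(p_s))$. Then for $\gamma\in X$,
\begin{equation}\label{eq:h}
\gamma\in U_m\ \Rightarrow\ h_{m,k}[\gamma]=0\text{ for some }k,\qquad h_{m,k}[\gamma]<1\text{ for some }k\ \Rightarrow\ \gamma\in U_m.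
\end{equation}
The second implication holds by the choice of the data. For the first, choose $p_1,\dots,p_s$ and a rational $\rho>0$ such that $U_m$ contains every $\gamma'\in X$ with $\max_j|\gamma'(p_j)-\gamma(p_j)|<3\rho$, and then rationals $t_j$ with $|t_j-\gamma(p_j)|\le\rho$.

Let $r\ge n$ be at least as large as the index of every variable in the polynomials $p_j$ that belong to $(m,k)$, and let
\[
\varphi_{m,n,k}(x_1,\dots,x_n)=\inf_{y_1,\dots,y_r}\max\Big(\max_{i\le n}\|x_i-y_i\|,\ h_{m,k}\big(\|p_1(\bar y)\|,\dots,\|p_s(\bar y)\|\big)\Big).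
\]
This finitary formula takes values in $[0,2]$. The functions $h_{m,k}$ may become steep as $k$ grows, but the free variables occur only in $\|x_i-y_i\|$, so all $\varphi_{m,n,k}$ are $1$-Lipschitz in $\bar x$ for the maximum metric. Hence $\psi_{m,n}=\inf_k\varphi_{m,n,k}$ is an $L_{\omega_1,\omega}$-formula with the same bounds, and $\sigma_0=\sup_{m,n}\sup_{\bar x}\psi_{m,n}$ is a sentence of the form \eqref{eq:form}.

Suppose that $c_A^{-1}(\mathcal{B})$ is dense. Given $m$, $b\in A_{\le1}^n$ and $\eta>0$, pick $\bar a\in c_A^{-1}(\mathcal{B})$ with $\|a_i-b_i\|<\eta$ for $i\le n$. By \eqref{eq:h} there is $k$ with $h_{m,k}[c_A(\bar a)]=0$, and $y_i=a_i$ gives $\varphi_{m,n,k}(b)<\eta$. So $\psi_{m,n}(b)=0$, and $\sigma_0^A=0$.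

Suppose that $\sigma_0^A=0$. Given $m$, $b\in A_{\le1}^n$ and $0<\eta<1$, the equality $\psi_{m,n}(b)=0$ yields $k$ and $y\in A_{\le1}^r$ with $\|b_i-y_i\|<\eta$ for $i\le n$ and $h_{m,k}(\|p_1(y)\|,\dots,\|p_s(y)\|)<\eta<1$. Extend $y$ by zeros to a sequence $\bar y$; then $c_A(\bar y)\in U_m$ by \eqref{eq:h}. So each open set $c_A^{-1}(U_m)$ is dense, and by Baire's theorem so is their intersection $c_A^{-1}(\mathcal{B})$.
\end{proof}

\section{The UCT for Kirchberg algebras is a $G_\delta$ condition}\label{sec:kirchberg}

\subsection{Model algebras and stable relations}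
The models are the unital Kirchberg algebras that satisfy the UCT and have finitely generated $K$-groups. There are countably many isomorphism classes of triples $(G_0,g,G_1)$ with $G_0,G_1$ finitely generated, so by Theorem~\ref{thm:kp}(i) the models can be listed up to isomorphism as $C_1,C_2,\dots$. The substitute for Lemma~\ref{lem:O2} is the following property.

A separable $\mathrm{C}^*$-algebra $C$ is \emph{weakly semiprojective} if for every $\mathrm{C}^*$-algebra $B$ with ideals $J_1\subseteq J_2\subseteq\cdots$ and $J=\overline{\bigcup_MJ_M}$, every $*$-homomorphism $\varphi\colon C\to B/J$, every finite $F\subset C$ and every $\varepsilon>0$, there are $M$ and a $*$-homomorphism $\psi\colon C\to B/J_M$ whose composition with the quotient map $B/J_M\to B/J$ is within $\varepsilon$ of $\varphi$ on $F$.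

\begin{theorem}[Spielberg \cite{Spi}, Lin \cite{Lin}]\label{thm:wsp}
Kirchberg algebras that satisfy the UCT and have finitely generated $K$-groups are weakly semiprojective.
\end{theorem}

We use only the case $B=\prod_nB_n$, $J_M=\bigoplus_{n<M}B_n$, in which $J=\bigoplus_nB_n$ and $B/J_M=\prod_{n\ge M}B_n$. It reads:
\begin{equation}\label{eq:ws}
\begin{array}{l}\text{given $\varphi\colon C\to\prod_nB_n/\bigoplus_nB_n$, $F$ and $\varepsilon$, there are $M$ and $*$-homomorphisms}\\ \text{$\psi_n\colon C\to B_n$, $n\ge M$, with $\limsup_n\|\psi_n(x)-b_n\|<\varepsilon$ whenever $x\in F$}\\ \text{and $\varphi(x)=[(b_n)_n]$.}\end{array}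
\end{equation}

\begin{remark}
Property \eqref{eq:ws} does not depend on the variant of the definition. A definition that asks for exact lifts of maps into $\prod_nB_n/\bigoplus_nB_n$ gives it a fortiori. Suppose that $C$ is unital and the definition concerns only unital algebras and maps. A self-adjoint lift $(x_n)_n$ of the projection $\varphi(1)$ has $\|x_n^2-x_n\|\to0$, so functional calculus gives projections $p_n\in B_n$ with $\varphi(1)=[(p_n)_n]$. Since $\varphi(x)=\varphi(1)\varphi(x)\varphi(1)$ has a representative in $\prod_np_nB_np_n$, we may regard $\varphi$ as a unital map into $\prod_np_nB_np_n/\bigoplus_np_nB_np_n$. Apply the unital definition to the indices $n$ with $p_n\neq0$ and put $\psi_n=0$ for the others; if only finitely many $p_n$ are nonzero, then $\varphi=0$ and all $\psi_n=0$ will do.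
\end{remark}

For each $k$ fix a sequence $c_k=(c_{k,i})_i$ that is dense in the \emph{open} unit ball of $C_k$. A compactness argument turns \eqref{eq:ws} into a statement about finitely many approximate relations. In it, the first $l$ elements $b_i$ are those to be approximated; the remaining $b_{l+1},\dots,b_r$ are witnesses.

\begin{lemma}\label{lem:stable}
For all $k,l\in\mathbb{N}$ and $\varepsilon>0$ there are $r\ge l$, $\delta>0$ and a finite set $G\subset\mathcal{P}^0$ of polynomials in the first $r$ variables with the following property. If $B$ is a $\mathrm{C}^*$-algebra and $b\in B_{\le1}^r$ satisfies $\|q(b)\|\le\|q(c_k)\|+\delta$ for all $q\in G$, then there is a $*$-homomorphism $\psi\colon C_k\to B$ with $\|\psi(c_{k,i})-b_i\|<\varepsilon$ for $i\le l$.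
\end{lemma}

\begin{proof}
Suppose that the statement fails for $k,l,\varepsilon$. Enumerate $\mathcal{P}^0=\{q_1,q_2,\dots\}$, and choose $r_n\ge l$ at least as large as the index of every variable in $q_1,\dots,q_n$. The data $r_n$, $\delta=1/n$, $G=\{q_1,\dots,q_n\}$ do not work, so there are $B_n$ and $b^{(n)}\in(B_n)_{\le1}^{r_n}$ with $\|q_j(b^{(n)})\|\le\|q_j(c_k)\|+1/n$ for $j\le n$, for which no $\psi$ as in the lemma exists. Put $b_i^{(n)}=0$ for $i>r_n$ and $\beta_i=[(b_i^{(n)})_n]\in\prod_nB_n/\bigoplus_nB_n$. For every $j$,
\[
\|q_j(\bar\beta)\|=\limsup_n\|q_j(b^{(n)})\|\le\|q_j(c_k)\|,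
\]
so Lemma~\ref{lem:extend} gives a $*$-homomorphism $\varphi$ on $C_k$ with $\varphi(c_{k,i})=\beta_i$. Apply \eqref{eq:ws} with $F=\{c_{k,1},\dots,c_{k,l}\}$. For all large $n$ we obtain $\|\psi_n(c_{k,i})-b_i^{(n)}\|<\varepsilon$ for $i\le l$, contrary to the choice of $b^{(n)}$.
\end{proof}

\subsection{The set $R$}
Fix data $r,\delta,G$ as in Lemma~\ref{lem:stable} for each triple $(k,l,\varepsilon)$ with $\varepsilon\in\mathbb{Q}_{>0}$. For $p=\sum_wc_ww\in\mathcal{P}$ let $\|p\|_1=\sum_w|c_w|$, so that $\gamma(p)\le\|p\|_1$ for every $\gamma\in X$, and let $\mathcal{P}_{<1}=\{p\in\mathcal{P}:\|p\|_1<1\}$. For a finite set $F\subset\mathcal{P}_{<1}$ and $\varepsilon\in\mathbb{Q}_{>0}$, let $R_{F,\varepsilon}$ be the set of $\gamma\in X$ for which there are $k,l\in\mathbb{N}$ and $b\in\mathcal{P}^r$, with $r,\delta,G$ the data of $(k,l,\varepsilon)$, such that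
\begin{enumerate}
\item[(R1)] $\gamma(b_i)<1$ for $i\le r$;
\item[(R2)] $\gamma(q(b))<\|q(c_k)\|+\delta$ for $q\in G$, where $q(b)=q(b_1,\dots,b_r)\in\mathcal{P}$;
\item[(R3)] for every $f\in F$ there is $i\le l$ with $\gamma(f-b_i)<\varepsilon$.
\end{enumerate}
For fixed $k,l,b$ these are finitely many strict inequalities between coordinates of $\gamma$ and constants, so $R_{F,\varepsilon}$ is open. Hence
\[
R=\bigcap_{F,\varepsilon}R_{F,\varepsilon}
\]
is a $G_\delta$ subset of $X$.

\begin{proposition}\label{prop:R}
If $D=A_\gamma$ is a unital Kirchberg algebra, then $\gamma\in R$ if and only if $D$ satisfies the UCT.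
\end{proposition}

\begin{proof}
Let $\gamma\in R$, let $F'\subset D$ be finite and $\varepsilon'>0$. For $d\in F'$ choose $p_d\in\mathcal{P}$ with $\|d-p_d(a^\gamma)\|<\varepsilon'/2$, then a rational $\lambda>\max_d\|p_d\|_1$ and a positive rational $\varepsilon\le\varepsilon'/(4\lambda)$. Put $F=\{p_d/\lambda:d\in F'\}\subset\mathcal{P}_{<1}$ and take $k,l,b$ witnessing $\gamma\in R_{F,\varepsilon}$. By (R1) and (R2), Lemma~\ref{lem:stable} applies to the elements $b_i(a^\gamma)$ and gives $\psi\colon C_k\to D$ with $\|\psi(c_{k,i})-b_i(a^\gamma)\|<\varepsilon$ for $i\le l$. By (R3), each $f(a^\gamma)$, $f\in F$, is within $2\varepsilon$ of $\psi(C_k)$. Hence $\operatorname{dist}(d,\psi(C_k))<\varepsilon'/2+2\lambda\varepsilon\le\varepsilon'$ for $d\in F'$. Since $C_k$ is simple, $\psi(C_k)$ is $0$ or isomorphic to $C_k$, and it satisfies the UCT in either case. By Theorem~\ref{thm:dad}, $D$ satisfies the UCT.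

Conversely, let $D$ satisfy the UCT. We first write $D$ as a limit of models. The groups $K_0(D)$ and $K_1(D)$ are countable, so they are increasing unions of finitely generated subgroups $G_0^{(j)}\ni[1]$ and $G_1^{(j)}$. By Theorem~\ref{thm:kp}(i) the triple $(G_0^{(j)},[1],G_1^{(j)})$ is the invariant of a model $C_{k_j}$, and by Theorem~\ref{thm:kp}(ii) the inclusions of triples are induced by unital $*$-homomorphisms $C_{k_j}\to C_{k_{j+1}}$. The inductive limit is a unital Kirchberg algebra by Lemma~\ref{lem:limit}, it satisfies the UCT by Theorem~\ref{thm:dad}, and by continuity of $K$-theory its invariant is $(\bigcup_jG_0^{(j)},[1],\bigcup_jG_1^{(j)})$, the invariant of $D$. By uniqueness in Theorem~\ref{thm:kp}(i) it is isomorphic to $D$. Thus $D$ is the closure of an increasing union of subalgebras $\iota_j(C_{k_j})$ with $\iota_j$ isometric.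

Now fix $F$ and $\varepsilon$. Each $f(a^\gamma)$, $f\in F$, has norm less than $1$. So there is $j$ such that, with $k=k_j$ and $\iota=\iota_j$, each $f(a^\gamma)$ is at distance less than $\min(\varepsilon,1-\|f(a^\gamma)\|)$ from an element of $\iota(C_k)$; that element lies in the image of the open unit ball of $C_k$. By density of $c_k$ there is $l$ such that every $f\in F$ has $\|f(a^\gamma)-\iota(c_{k,i})\|<\varepsilon$ for some $i\le l$. Take the data $r,\delta,G$ of $(k,l,\varepsilon)$. The elements $d_i=\iota(c_{k,i})$, $i\le r$, satisfy $\|d_i\|<1$, $\|q(\bar d)\|=\|q(c_k)\|<\|q(c_k)\|+\delta$ for $q\in G$, and the inequalities just obtained. These finitely many strict inequalities persist when each $d_i$ is replaced by a sufficiently close element $b_i(a^\gamma)$ with $b_i\in\mathcal{P}$, and then they are (R1)--(R3). So $\gamma\in R_{F,\varepsilon}$.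
\end{proof}

The open unit balls in the choice of $c_k$ and $\mathcal{P}_{<1}$ serve the last step, where every inequality needs room. The first half of the proof uses only that $A_\gamma$ is nuclear. The second half needs classification, and it fails for other algebras: if $A_\gamma=\mathbb{C}$, every homomorphism $C_k\to A_\gamma$ is zero, so by the first half of the proof $\gamma\notin R_{F,\varepsilon}$ for $F=\{\frac12\cdot1\}$ and $\varepsilon\le\frac14$.

\section{A continuous choice of states}\label{sec:states}

Kumjian's construction, recalled in the next section, embeds a unital algebra $A$ in a simple purely infinite one. It depends on a representation of $A$, and we need it to depend continuously on a code for $A$. A representation is a direct sum of cyclic ones, and a cyclic representation is given by a state, that is, by the numbers $\varphi(w(a^\gamma))$, $w\in\mathcal{W}$. The task is therefore to choose sufficiently many states on $A_\gamma$ for which these numbers vary continuously with $\gamma$.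

\begin{example}\label{ex:pure}
Pure states cannot be chosen continuously. For $|z|=1$ let $\gamma_z$ be the code of the sequence $((z,-z),0,0,\dots)$ in $\mathbb{C}^2$. Then $z\mapsto\gamma_z$ is continuous, $\gamma_z=\gamma_{-z}$, and the two pure states of $A_{\gamma_z}\cong\mathbb{C}^2$ take the values $\pm z$ at the first generator. A continuous choice would give a continuous function $f$ on the circle with $f(z)\in\{z,-z\}$ and $f(-z)=f(z)$. But $f(z)/z\in\{1,-1\}$ is constant by connectedness, so $f(-z)=-f(z)$. In contrast, the values of all states at the first generator fill the segment from $-z$ to $z$, and the point of this segment nearest to a fixed $x\in\mathbb{C}$ moves continuously with $z$.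
\end{example}

The example suggests embedding all state spaces as convex sets in one Hilbert space and using nearest points. For a nonempty compact convex subset $K$ of a real Hilbert space let $h_K(u)=\max_{s\in K}\langle u,s\rangle$ be its support function and $P_K(x)$ the point of $K$ nearest to $x$. Recall that $y=P_K(x)$ satisfies $\langle x-y,s-y\rangle\le0$ for all $s\in K$.

\begin{lemma}\label{lem:convex}
Let $K,K'$ be nonempty compact convex subsets of the unit ball of a real Hilbert space and let $\eta=\sup_{\|u\|\le1}|h_K(u)-h_{K'}(u)|$. Then $\|P_K(x)-P_{K'}(x)\|^2\le2\eta(\|x\|+1)$ for every $x$.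
\end{lemma}

\begin{proof}
Every $s\in K$ is within $\eta$ of $K'$. Indeed, let $s'=P_{K'}(s)\ne s$ and $u=(s-s')/\|s-s'\|$; then $h_{K'}(u)=\langle u,s'\rangle$ by the recalled inequality, so $\|s-s'\|=\langle u,s\rangle-h_{K'}(u)\le h_K(u)-h_{K'}(u)\le\eta$. The same holds with $K$ and $K'$ exchanged. Let $y=P_K(x)$ and $y'=P_{K'}(x)$. Choose $s\in K$ with $\|s-y'\|\le\eta$; then
\[
\langle x-y,y'-y\rangle=\langle x-y,s-y\rangle+\langle x-y,y'-s\rangle\le\eta\|x-y\|.
\]
Exchanging the roles gives $\langle x-y',y-y'\rangle\le\eta\|x-y'\|$. The sum of the left sides is $\|y'-y\|^2$, and $\|x-y\|,\|x-y'\|\le\|x\|+1$.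
\end{proof}

Enumerate $\mathcal{W}=\{w_1,w_2,\dots\}$, and regard the complex space $\ell^2$ as a real Hilbert space with $\langle u,s\rangle=\operatorname{Re}\sum_j\bar u_js_j$. Let $S(A_\gamma)$ be the state space with the weak$^*$ topology; it is compact, convex and, since $A_\gamma\ne0$, nonempty. Define
\[
\mu_\gamma\colon S(A_\gamma)\to\ell^2,\qquad\mu_\gamma(\varphi)=\big(2^{-j}\varphi(w_j(a^\gamma))\big)_{j\ge1}.
\]
The $j$th coordinate has modulus at most $2^{-j}$, so the tail beyond $m$ has norm at most $2^{-m}$ and $\|\mu_\gamma(\varphi)\|\le1$. The map $\mu_\gamma$ is affine; it is continuous because its coordinates are and the tails are uniformly small; it is injective because the words span a dense subspace of $A_\gamma$. Hence $\mu_\gamma$ is a homeomorphism onto a compact convex set $S_\gamma$ in the unit ball. Write $h_\gamma=h_{S_\gamma}$ and $P_\gamma=P_{S_\gamma}$. The point is that $h_\gamma$ is expressed by norms in $A_\gamma$.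

\begin{lemma}\label{lem:support}
If $\gamma_n\to\gamma$ in $X$, then $h_{\gamma_n}\to h_\gamma$ uniformly on the unit ball of $\ell^2$.
\end{lemma}

\begin{proof}
Let $\|u\|\le1$ with $u_j=0$ for $j>m$. For $\gamma'\in X$ and $\varphi\in S(A_{\gamma'})$ we have $\langle u,\mu_{\gamma'}(\varphi)\rangle=\varphi(g)$, where
\[
g=\tfrac12\sum_{j\le m}2^{-j}\big(\bar u_j\,w_j(a^{\gamma'})+u_j\,w_j^*(a^{\gamma'})\big)
\]
is self-adjoint and $\|g\|\le\sum_j2^{-j}|u_j|\le1$. The maximum of $\varphi(g)$ over all states is $\max\operatorname{sp}(g)$, which equals $\|g+1\|-1$ because $g+1\ge0$. By Lemma~\ref{lem:codes}(a), $h_{\gamma'}(u)=\|g+1\|-1$ is continuous in $\gamma'$. All $h_{\gamma'}$ are $1$-Lipschitz, since $S_{\gamma'}$ lies in the unit ball, so the pointwise convergence $h_{\gamma_n}\to h_\gamma$ is uniform on the compact unit ball of $\mathbb{C}^m\subset\ell^2$. For arbitrary $\|u\|\le1$ with truncation $u^{(m)}\in\mathbb{C}^m$, the tail estimate gives $|\langle u-u^{(m)},s\rangle|\le2^{-m}$ for $s\in S_{\gamma'}$, so $|h_{\gamma'}(u)-h_{\gamma'}(u^{(m)})|\le2^{-m}$ for all $\gamma'$. Therefore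 $\limsup_n\sup_{\|u\|\le1}|h_{\gamma_n}(u)-h_\gamma(u)|\le2\cdot2^{-m}$ for every $m$.
\end{proof}

\begin{proposition}\label{prop:states}
There are states $\varphi_i^\gamma\in S(A_\gamma)$, for $\gamma\in X$ and $i\in\mathbb{N}$, such that
\begin{enumerate}
\item[(S1)] $\gamma\mapsto\varphi_i^\gamma(w(a^\gamma))$ is continuous for each $i$ and each $w\in\mathcal{W}$;
\item[(S2)] for each $\gamma$ and each nonzero $a\in A_\gamma$ there is $\theta>0$ with $\varphi_i^\gamma(a^*a)=\theta$ for infinitely many $i$.
\end{enumerate}
\end{proposition}

\begin{proof}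
Fix a dense sequence $(x^{(i)})_i$ in $\ell^2$ in which every term is repeated infinitely often, and define $\varphi_i^\gamma$ by $\mu_\gamma(\varphi_i^\gamma)=P_\gamma(x^{(i)})$. By Lemmas~\ref{lem:convex} and~\ref{lem:support}, $\gamma\mapsto P_\gamma(x^{(i)})$ is continuous, and its coordinates give (S1). For $s\in S_\gamma$ we have $\|P_\gamma(x)-s\|\le\|P_\gamma(x)-x\|+\|x-s\|\le2\|x-s\|$, so the points $P_\gamma(x^{(i)})$ are dense in $S_\gamma$ and the states $\varphi_i^\gamma$ are weak$^*$-dense in $S(A_\gamma)$. If $a\neq0$, some state is nonzero at $a^*a$, hence $\varphi_i^\gamma(a^*a)>0$ for some $i$, and $\varphi_{i'}^\gamma=\varphi_i^\gamma$ for the infinitely many $i'$ with $x^{(i')}=x^{(i)}$.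
\end{proof}

\section{A continuous Kirchberg replacement}\label{sec:replacement}

\subsection{Toeplitz--Pimsner algebras}
Let $A$ be a unital $\mathrm{C}^*$-algebra. A \emph{Hilbert $A$-module} is a right $A$-module $E$ with an $A$-valued inner product, linear in the second variable and satisfying $\langle\xi,\eta b\rangle=\langle\xi,\eta\rangle b$, that is complete for $\|\xi\|=\|\langle\xi,\xi\rangle\|^{1/2}$. It is \emph{full} if the inner products span a dense subspace of $A$. The adjointable operators form a $\mathrm{C}^*$-algebra $\mathcal{L}(E)$ in the operator norm, and $\mathcal{K}(E)$ is the ideal spanned densely by the operators $\zeta\mapsto\xi\langle\eta,\zeta\rangle$. A \emph{Hilbert $A$-bimodule} is a Hilbert $A$-module with a left action, that is, a $*$-homomorphism $A\to\mathcal{L}(E)$; our left actions are unital. The tensor powers $E^{\otimes k}$ are balanced over $A$, so $\xi a\otimes\zeta=\xi\otimes a\zeta$, with $\langle\xi\otimes\zeta,\xi'\otimes\zeta'\rangle=\langle\zeta,\langle\xi,\xi'\rangle\zeta'\rangle$. On the \emph{Fock module} $\mathcal{F}(E)=\bigoplus_{k\ge0}E^{\otimes k}$,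 $E^{\otimes0}=A$, the algebra $A$ acts faithfully from the left, and each $\xi\in E$ defines the creation operator $T_\xi\zeta=\xi\otimes\zeta$, where $\xi\otimes a=\xi a$ for $a\in E^{\otimes0}$. The adjoint $T_\xi^*$ lowers the degree by one and vanishes on $E^{\otimes0}$, the map $\xi\mapsto T_\xi$ is linear, and
\[
T_\xi^*T_\eta=\langle\xi,\eta\rangle,\qquad aT_\xi b=T_{a\xi b}\qquad(a,b\in A).
\]
The algebra $\mathcal{T}_E\subseteq\mathcal{L}(\mathcal{F}(E))$ is generated by $A$ and the $T_\xi$. The Cuntz--Pimsner algebra $\mathcal{O}_E$ enters only through the next two theorems, so its definition is not needed.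

\begin{theorem}[Pimsner \cite{Pim}]\label{thm:pim}
Let $E$ be a full Hilbert $A$-bimodule.
\begin{enumerate}
\item[(i)] A $*$-homomorphism $\rho\colon A\to B$ and a linear map $V\colon E\to B$ with $V(\xi)^*V(\eta)=\rho(\langle\xi,\eta\rangle)$ and $V(a\xi b)=\rho(a)V(\xi)\rho(b)$ induce a $*$-homomorphism $\mathcal{T}_E\to B$ with $a\mapsto\rho(a)$ and $T_\xi\mapsto V(\xi)$.
\item[(ii)] If $A$ is separable and $E$ is countably generated, the inclusion $A\hookrightarrow\mathcal{T}_E$ is a $KK$-equivalence.
\item[(iii)] If the left action is faithful and its image meets $\mathcal{K}(E)$ only in $0$, then $\mathcal{T}_E=\mathcal{O}_E$.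
\end{enumerate}
\end{theorem}

For a representation $\pi\colon A\to B(H)$ on a Hilbert space, $H\otimes_{\mathbb{C}}A$ denotes the bimodule with $\langle\zeta\otimes b,\zeta'\otimes b'\rangle=\langle\zeta,\zeta'\rangle\,b^*b'$, right multiplication on the second factor, and left action $a(\zeta\otimes b)=\pi(a)\zeta\otimes b$.

\begin{theorem}[Kumjian \cite{Kum}]\label{thm:kum}
Let $A$ be unital and separable, and let $\pi\colon A\to B(H)$ be a faithful representation on a separable Hilbert space with $\pi(A)\cap\mathcal{K}(H)=0$. For $E=H\otimes_{\mathbb{C}}A$ the algebra $\mathcal{O}_E$ is simple and purely infinite.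
\end{theorem}

\begin{theorem}[Katsura {\cite[\S7]{Kat}}]\label{thm:kat}
If $A$ is nuclear, then so is $\mathcal{T}_E$.
\end{theorem}

\subsection{The algebra $\mathcal{T}_\gamma$}
Fix $\gamma\in X$ and write $A=A_\gamma$, $\varphi_i=\varphi_i^\gamma$. Let $(\pi_i,H_i,\zeta_i)$ be the GNS triple of $\varphi_i$, let $\pi=\bigoplus_i\pi_i$ on the separable space $H=\bigoplus_iH_i$, and put $E=H\otimes_{\mathbb{C}}A$ and $\xi_i=\zeta_i\otimes1$. Then
\[
\langle\xi_i,a\xi_j\rangle=\langle\zeta_i,\pi(a)\zeta_j\rangle1=\delta_{ij}\varphi_i(a)1 .
\]
In particular $\langle\xi_1,\xi_1\rangle=1$, so $E$ is full. The elements $a\xi_ib=\pi(a)\zeta_i\otimes b$ span a dense subspace of $E$, because $\zeta_i$ is cyclic for $\pi_i$; as $A$ is separable, $E$ is countably generated. Let $\mathcal{T}_\gamma=\mathcal{T}_E$ and $T_i=T_i^\gamma=T_{\xi_i}$. Since $T_{a\xi_ib}=aT_ib$ and $\|T_\xi\|=\|\xi\|$, the algebra $\mathcal{T}_\gamma$ is generated by $A$ and the $T_i$, and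
\begin{equation}\label{eq:rel}
T_i^*aT_j=\delta_{ij}\varphi_i(a)1\qquad(a\in A).
\end{equation}
So $\mathcal{T}_\gamma$ arises from $A$ by adjoining isometries with orthogonal ranges, the $i$th of which compresses $A$ to the scalars by means of $\varphi_i$. Let $\Theta(\gamma)\in X$ be the code of the sequence $(a_1^\gamma,T_1,a_2^\gamma,T_2,\dots)$; then $A_{\Theta(\gamma)}\cong\mathcal{T}_\gamma$.

\begin{example}
If $A=\mathbb{C}$, there is one state, $E=H=\ell^2$, and \eqref{eq:rel} says that $T_1,T_2,\dots$ are isometries with mutually orthogonal ranges. By Theorem~\ref{thm:pim}(i), $\mathcal{T}_\gamma$ is the universal unital algebra for these relations, the Cuntz algebra $\mathcal{O}_\infty$. The infinite repetition of states is needed: had we used the state only once, then $E=\mathbb{C}$ and $\mathcal{T}_E$ would be generated by the unilateral shift $T$ on $\ell^2$; it is not simple, since the rank-one projection $1-TT^*$ generates a proper ideal.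
\end{example}

\begin{proposition}\label{prop:kirch}
If $A_\gamma$ is nuclear, then $\mathcal{T}_\gamma$ is a unital Kirchberg algebra that is $KK$-equivalent to $A_\gamma$. In particular, $A_\gamma$ satisfies the UCT if and only if $\mathcal{T}_\gamma$ does.
\end{proposition}

\begin{proof}
Let $a\in A$ be nonzero. By (S2), $\|\pi(a)\zeta_i\|^2=\varphi_i(a^*a)=\theta>0$ for infinitely many $i$. The $\zeta_i$ are orthonormal and a compact operator sends an orthonormal sequence to a null sequence, so $\pi(a)$ is not compact; in particular $\pi(a)\neq0$. Thus Theorem~\ref{thm:kum} applies. The same argument works in $E$. For $\eta\in E$ we have $\|\langle\xi_i,\eta\rangle\|\to0$, because $\langle\xi_i,a'\xi_jb'\rangle=0$ for $i\ne j$, such elements span a dense subspace, and $\|\xi_i\|=1$. Hence $\|\langle\xi_i,S\xi_i\rangle\|\to0$ for the operators $S=\eta\langle\eta',\,\cdot\,\rangle$, and so for all $S\in\mathcal{K}(E)$. If $a\ne0$ acted on $E$ as an element of $\mathcal{K}(E)$, so would $a^*a$, while $\langle\xi_i,a^*a\xi_i\rangle=\theta1$ for infinitely many $i$. So the left action is faithful and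 meets $\mathcal{K}(E)$ only in $0$, and $\mathcal{T}_\gamma=\mathcal{O}_E$ by Theorem~\ref{thm:pim}(iii). This algebra is simple and purely infinite by Theorem~\ref{thm:kum}, nuclear by Theorem~\ref{thm:kat}, $KK$-equivalent to $A$ by Theorem~\ref{thm:pim}(ii), and unital and separable by construction.
\end{proof}

\subsection{Continuity of $\Theta$}
Let $\mathcal{P}'$ be the algebra of $\mathbb{Q}(i)$-$*$-polynomials in variables $x_i,t_i$; listing them as $x_1,t_1,x_2,t_2,\dots$ identifies $\mathcal{P}'$ with $\mathcal{P}$. For $p\in\mathcal{P}'$ let $p^\gamma=p(a^\gamma,T^\gamma)\in\mathcal{T}_\gamma$. We must show that $\gamma\mapsto\|p^\gamma\|$ is continuous. The algebra $\mathcal{T}_\gamma$ has two descriptions, and each gives one half. As the universal algebra for \eqref{eq:rel}, its norm dominates the norm of any limit of solutions, which gives upper semicontinuity. As a concrete algebra on the Fock module, its norm is a supremum over test vectors, which gives lower semicontinuity once the norms of the test vectors are known to be continuous in $\gamma$.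

Let $\Omega=1\in A_\gamma=E^{\otimes0}$ and $\Phi_\gamma(g)=\langle\Omega,g\Omega\rangle\in A_\gamma$ for $g\in\mathcal{T}_\gamma$. On words, $\Phi_\gamma$ is computed by repeated use of \eqref{eq:rel}; for instance
\[
\Phi_\gamma\big(a_4T_1^*\,T_2^*a_1T_2\,a_3T_1\big)=\varphi_2(a_1)\,\Phi_\gamma\big(a_4\,T_1^*a_3T_1\big)=\varphi_2(a_1)\varphi_1(a_3)\,a_4 .
\]

\begin{lemma}\label{lem:vacuum}
For every $y\in\mathcal{P}'$ the function $\gamma\mapsto\|\Phi_\gamma(y^\gamma)\|$ is continuous on $X$.
\end{lemma}

\begin{proof}
We show that for each word $v$ in $x_i,x_i^*,t_i,t_i^*$ there are a word $w_v\in\mathcal{W}$, independent of $\gamma$, and a continuous function $\kappa_v\colon X\to\mathbb{C}$ with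
\begin{equation}\label{eq:normal}
\Phi_\gamma(v^\gamma)=\kappa_v(\gamma)\,w_v(a^\gamma).
\end{equation}
Use induction on the number of letters $t_i,t_i^*$ in $v$. If some $t_i^*$ stands to the left of some $t_j$, then among these letters there is a neighboring such pair, so $v=v_1t_i^*ut_jv_2$ with $u\in\mathcal{W}$; take the leftmost such subword. By \eqref{eq:rel}, $v^\gamma=\delta_{ij}\varphi_i^\gamma(u(a^\gamma))\,(v_1v_2)^\gamma$. The scalar is continuous in $\gamma$ by (S1), and the induction hypothesis applies to $v_1v_2$. Otherwise every $t_j$ in $v$ stands to the left of every $t_i^*$, and there are three cases. If some $t_i^*$ occurs, then $v=v_1t_i^*u$ with $u\in\mathcal{W}$, and $v^\gamma\Omega=0$ because $u(a^\gamma)\Omega\in E^{\otimes0}$ is annihilated by $T_i^*$. If no $t_i^*$ but $k\ge1$ letters $t_j$ occur, then $v^\gamma\Omega\in E^{\otimes k}$ is orthogonal to $\Omega$. In both cases take $\kappa_v=0$ and $w_v=1$. If neither occurs, then $v\in\mathcal{W}$ and $\Phi_\gamma(v^\gamma)=v(a^\gamma)$.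

For $y=\sum_vc_vv$, \eqref{eq:normal} gives $\Phi_\gamma(y^\gamma)=\sum_wz_w(\gamma)\,w(a^\gamma)$, a sum over a fixed finite set of words with continuous coefficients $z_w(\gamma)=\sum_{w_v=w}c_v\kappa_v(\gamma)$. Lemma~\ref{lem:codes}(a) finishes the proof.
\end{proof}

\begin{proposition}\label{prop:theta}
The map $\Theta\colon X\to X$ is continuous.
\end{proposition}

\begin{proof}
Fix $p\in\mathcal{P}'$.

\emph{Upper semicontinuity.} Let $\gamma_n\to\gamma$ and $B=\prod_n\mathcal{T}_{\gamma_n}/\bigoplus_n\mathcal{T}_{\gamma_n}$. For $q\in\mathcal{P}$ we have $\|[(q(a^{\gamma_n}))_n]\|=\limsup_n\gamma_n(q)=\gamma(q)$, so Lemma~\ref{lem:extend} gives a unital $*$-homomorphism $\rho\colon A_\gamma\to B$ with $\rho(a_i^\gamma)=[(a_i^{\gamma_n})_n]$. Put $V_i=[(T_i^{\gamma_n})_n]$. For $w\in\mathcal{W}$, relation \eqref{eq:rel} in $\mathcal{T}_{\gamma_n}$ and (S1) give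
\[
V_i^*\rho(w(a^\gamma))V_j=\big[\big(\delta_{ij}\varphi_i^{\gamma_n}(w(a^{\gamma_n}))1\big)_n\big]=\delta_{ij}\varphi_i^\gamma(w(a^\gamma))1,
\]
and by linearity and continuity $V_i^*\rho(a)V_j=\delta_{ij}\varphi_i^\gamma(a)1$ for all $a\in A_\gamma$. Consequently
\[
\big(\rho(a)V_i\rho(b)\big)^*\rho(a')V_j\rho(b')=\delta_{ij}\varphi_i^\gamma(a^*a')\rho(b^*b')=\rho\big(\langle a\xi_ib,a'\xi_jb'\rangle\big).
\]
For a finite sum $\eta=\sum_kd_k\xi_{i_k}b_k$ with $d_k,b_k\in A_\gamma$, put $V(\eta)=\sum_k\rho(d_k)V_{i_k}\rho(b_k)$. Summing the last identity gives $V(\eta)^*V(\eta')=\rho(\langle\eta,\eta'\rangle)$ for any two such expressions, so $\|V(\eta)\|\le\|\eta\|$. Applied to the difference of two expressions for the same vector, this shows that $V$ is well defined. It is linear and contractive and satisfies $V(a\eta b)=\rho(a)V(\eta)\rho(b)$, so it extends to $E$ with the properties required in Theorem~\ref{thm:pim}(i). The induced $*$-homomorphism $\mathcal{T}_\gamma\to B$ sends $a_i^\gamma$ to $[(a_i^{\gamma_n})_n]$ and $T_i^\gamma$ to $V_i$, hence $p^\gamma$ to $[(p^{\gamma_n})_n]$. Being contractive,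 it gives $\limsup_n\|p^{\gamma_n}\|\le\|p^\gamma\|$.

\emph{Lower semicontinuity.} For words $u_0,\dots,u_k$ in the generators of $A_\gamma$,
\[
u_0T_{i_1}u_1T_{i_2}\cdots T_{i_k}u_k\Omega=u_0\xi_{i_1}\otimes u_1\xi_{i_2}\otimes\cdots\otimes u_{k-1}\xi_{i_k}u_k .
\]
These vectors span a dense subspace of $E^{\otimes k}$: the tensors $d_1\xi_{i_1}b_1\otimes\cdots\otimes d_k\xi_{i_k}b_k$ do, they equal $d_1\xi_{i_1}\otimes b_1d_2\xi_{i_2}\otimes\cdots\otimes b_{k-1}d_k\xi_{i_k}b_k$, and each coefficient is a limit of linear combinations of words. For $k=0$ the vectors are the words themselves. So $\{y^\gamma\Omega:y\in\mathcal{P}'\}$ is dense in $\mathcal{F}(E)$. Moreover,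
\[
\|y^\gamma\Omega\|^2=\|\Phi_\gamma((y^*y)^\gamma)\|,\qquad\|p^\gamma y^\gamma\Omega\|^2=\|\Phi_\gamma((y^*p^*py)^\gamma)\|,
\]
and both are continuous in $\gamma$ by Lemma~\ref{lem:vacuum}. Let $\gamma_0\in X$ and $0\le\lambda<\|p^{\gamma_0}\|$. By density there is $y\in\mathcal{P}'$ with $\|p^{\gamma_0}y^{\gamma_0}\Omega\|>\lambda\|y^{\gamma_0}\Omega\|$. The strict inequality persists for $\gamma$ near $\gamma_0$, and it implies $\|p^\gamma\|>\lambda$.
\end{proof}

Nuclearity plays no role in Proposition~\ref{prop:theta}. It is used in Proposition~\ref{prop:kirch}, through Theorem~\ref{thm:kat}, and in Theorem~\ref{thm:dad}.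

\section{Proofs of Theorem~\ref{thm:sharp}(a) and Theorem~\ref{thm:main}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $\mathcal{B}=\Theta^{-1}(R)$. It is a $G_\delta$ subset of $X$, because $R$ is and $\Theta$ is continuous. Let $\gamma\in N$. By Proposition~\ref{prop:kirch}, $A_{\Theta(\gamma)}\cong\mathcal{T}_\gamma$ is a unital Kirchberg algebra that satisfies the UCT if and only if $A_\gamma$ does, and by Proposition~\ref{prop:R} it does so if and only if $\Theta(\gamma)\in R$. Hence $N\cap\mathcal{B}=N_{\mathrm{UCT}}$.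
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\sigma_0$ be the sentence of Proposition~\ref{prop:sentence} for $\mathcal{B}=\Theta^{-1}(R)$, and $\sigma=\min(\sigma_0,\|1\|)$. The zero algebra is commutative, so it satisfies the UCT, and $\sigma$ vanishes on it because $\|1\|=0$; this is the only purpose of the truncation. Let $A$ be nonzero, separable, unital and nuclear, so that $\sigma^A=0$ if and only if $\sigma_0^A=0$. For $\bar a\in\mathcal{D}_A$ we have $A_{c_A(\bar a)}\cong A$, so $c_A(\bar a)\in N$, and
\begin{equation}\label{eq:D}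
c_A(\bar a)\in\mathcal{B}\iff A\text{ satisfies the UCT}\qquad(\bar a\in\mathcal{D}_A).
\end{equation}
If $A$ satisfies the UCT, then $c_A^{-1}(\mathcal{B})$ contains the dense set $\mathcal{D}_A$, so $\sigma_0^A=0$. If $\sigma_0^A=0$, then $c_A^{-1}(\mathcal{B})$ is a dense $G_\delta$. By Baire's theorem it meets the dense $G_\delta$ set $\mathcal{D}_A$, and \eqref{eq:D} shows that $A$ satisfies the UCT.
\end{proof}

No step assumes an answer to the UCT problem. The sequences outside $\mathcal{D}_A$ that occur in Proposition~\ref{prop:sentence} may generate subalgebras about which nothing is known, not even nuclearity; this does no harm, since \eqref{eq:D} is used only on the comeager set $\mathcal{D}_A$.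

\section{Sharpness: proof of Theorem~\ref{thm:sharp}(b)}\label{sec:sharp}

If every separable nuclear algebra satisfies the UCT, then $N_{\mathrm{UCT}}=N$ is closed in $N$, hence relatively $F_\sigma$. For the converse we assume that some separable nuclear algebra fails the UCT. The idea is to find one algebra $L$ that satisfies the UCT and is also an increasing limit of algebras that fail it. Then sequences in $L_{\le1}$ with code in $N_{\mathrm{UCT}}$ are comeager, while those with code in $N\setminus N_{\mathrm{UCT}}$ are dense, and the latter set of codes cannot be a relative $G_\delta$. We obtain $L$ by interleaving a bad algebra $D$ with $\mathcal{O}_2$. An embedding $D\to\mathcal{O}_2$ is supplied by Theorem~\ref{thm:kp}(iii). A unital embedding $\mathcal{O}_2\to D$ forces $[1]=2[1]$ in $K_0(D)$, which is why we pass to a corner whose unit has class zero.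

We use a theorem of Cuntz: in a purely infinite simple $\mathrm{C}^*$-algebra $T$, every class in $K_0(T)$ is represented by a nonzero projection of $T$, and nonzero projections with the same class are equivalent.

\begin{lemma}\label{lem:D}
If some separable nuclear $\mathrm{C}^*$-algebra fails the UCT, there is a nonzero separable unital nuclear $\mathrm{C}^*$-algebra $D$ that fails the UCT and admits unital embeddings $\mathcal{O}_2\to D$ and $D\to\mathcal{O}_2$.
\end{lemma}

\begin{proof}
Let $A$ be separable and nuclear and fail the UCT, and let $A^+$ be obtained by adjoining a new unit. In the extension $0\to A\to A^+\to\mathbb{C}\to0$ the quotient satisfies the UCT, so by the two-out-of-three property $A^+$ fails it. Write $A^+\cong A_\gamma$ with $\gamma\in N$. By Proposition~\ref{prop:kirch}, $T=\mathcal{T}_\gamma$ is a unital Kirchberg algebra that fails the UCT. Choose a nonzero projection $p\in T$ with $[p]=0$ in $K_0(T)$ and let $D=pTp$. It is nonzero, unital, separable and nuclear. Since $T$ is simple, $p$ is full, so $D$ is stably isomorphic to $T$ and fails the UCT.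

The hereditary subalgebra $D$ contains an infinite projection $q$, say $q\sim q'\le q$ with $q'\ne q$. Then $e=q'+(p-q)$ satisfies $e\sim p$, $e\le p$ and $e\ne p$. The projection $p-e$ is nonzero and $[p-e]=[p]-[e]=0=[p]$, so $p-e\sim p$. Choose $s_1,s_2\in T$ with $s_1^*s_1=s_2^*s_2=p$, $s_1s_1^*=e$ and $s_2s_2^*=p-e$. From $s_i=s_is_i^*\,s_i\,s_i^*s_i$ we get $s_i\in pTp$, so $s_1,s_2$ are isometries of $D$ with $s_1s_1^*+s_2s_2^*=1_D$; they generate a unital copy of $\mathcal{O}_2$. Finally $D$ is exact, so it embeds unitally in $\mathcal{O}_2$ by Theorem~\ref{thm:kp}(iii).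
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b), remaining direction]
Let $D$ be as in Lemma~\ref{lem:D}, and let $L$ be the limit of the system $\mathcal{O}_2\to D\to\mathcal{O}_2\to D\to\cdots$ in which the two embeddings alternate. Then $L$ contains subalgebras $O_1\subseteq D_1\subseteq O_2\subseteq D_2\subseteq\cdots$ with the unit of $L$, with $O_j\cong\mathcal{O}_2$ and $D_j\cong D$, and both $\bigcup_jO_j$ and $\bigcup_jD_j$ are dense. The algebra $L$ is nonzero, separable, unital and nuclear, and it satisfies the UCT by Theorem~\ref{thm:dad} applied to the $O_j$.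

Let $\mathcal{E}\subseteq L_{\le1}^{\mathbb{N}}$ be the set of sequences whose range is a dense subset of $(D_j)_{\le1}$ for some $j$. For $\bar a\in\mathcal{E}$ we have $C^*(1,\bar a)=D_j\cong D$, so $c_L(\bar a)\in N\setminus N_{\mathrm{UCT}}$. The set $\mathcal{E}$ is dense. Indeed, let $b\in L_{\le1}^n$ and $\eta>0$. For some $j$ there are $d_i\in D_j$ with $\|b_i-d_i\|<\eta$; then $\|d_i\|<1+\eta$, so $a_i=d_i/(1+\eta)\in(D_j)_{\le1}$ and $\|b_i-a_i\|<2\eta$. Continue $a_1,\dots,a_n$ by a dense sequence in $(D_j)_{\le1}$.

Suppose that $N_{\mathrm{UCT}}$ is relatively $F_\sigma$ in $N$. Then $N\setminus N_{\mathrm{UCT}}=N\cap\bigcap_mW_m$ with $W_m$ open in $X$. Each $c_L^{-1}(W_m)$ is open and contains $\mathcal{E}$, so it is dense. By Baire's theorem and Lemma~\ref{lem:codes}(b) there is $\bar a\in\mathcal{D}_L\cap\bigcap_mc_L^{-1}(W_m)$. Its code $\gamma$ has $A_\gamma\cong L$, which is nuclear, so $\gamma\in N\cap\bigcap_mW_m=N\setminus N_{\mathrm{UCT}}$. Thus $L$ fails the UCT, a contradiction.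
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dad}
M.~Dadarlat, \emph{Some remarks on the universal coefficient theorem in KK-theory}, in: Operator algebras and mathematical physics (Constan\c{t}a 2001), Theta, 2003.

\bibitem{Gol}
I.~Goldbring, \emph{Enforceable operator algebras}, arXiv:1706.09048 (2017).

\bibitem{Kat}
T.~Katsura, \emph{On $\mathrm{C}^*$-algebras associated with $\mathrm{C}^*$-correspondences}, J. Funct. Anal. 217 (2004).

\bibitem{Kum}
A.~Kumjian, \emph{On certain Cuntz--Pimsner algebras}, Pacific J. Math. 217 (2004).

\bibitem{Lin}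
H.~Lin, \emph{Weak semiprojectivity in purely infinite simple $\mathrm{C}^*$-algebras}, Canad. J. Math. 59 (2007).

\bibitem{Pim}
M.~Pimsner, \emph{A class of $\mathrm{C}^*$-algebras generalizing both Cuntz--Krieger algebras and crossed products by $\mathbb{Z}$} (1997).

\bibitem{Ror}
R{\o}rdam, \emph{Classification of nuclear, simple $\mathrm{C}^*$-algebras}.

\bibitem{Spi}
J.~Spielberg, \emph{Weak semiprojectivity for purely infinite $\mathrm{C}^*$-algebras}, Canad. Math. Bull. 50 (2007).

\end{thebibliography}
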